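# Pluriclosed flow on Kodaira surfaces and its blowdown limit

## 1. Left-invariant metrics on $\mathrm{Nil}^3\times\mathbb R$, by hand

On $\mathbb C^2$ with coordinates $(z,z_2)$ consider the maps
$$(z,z_2)\mapsto(z+\alpha,\;z_2+\bar\alpha z+\gamma),\qquad \alpha,\gamma\in\mathbb C. \tag{1.1}$$
The map with parameters $(\alpha,\gamma)$ followed by the one with $(\alpha',\gamma')$ has parameters $(\alpha+\alpha',\gamma+\gamma'+\bar\alpha'\alpha)$. So these maps form a group $N$ of biholomorphisms, and it is simply transitive, because the origin goes to $(\alpha,\gamma)$. The $(1,0)$-forms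
$$\varphi=dz,\qquad \varphi^2=dz_2-\bar z\,dz$$
(the superscript in $\varphi^2$ is an index) are $N$-invariant: under (1.1), $\varphi^2$ becomes $dz_2+\bar\alpha\,dz-(\bar z+\bar\alpha)dz=\varphi^2$. The dual $(1,0)$ frame is $Z=\partial_z+\bar z\,\partial_{z_2}$, $V=\partial_{z_2}$. One computes
$$d\varphi=0,\qquad d\varphi^2=\varphi\wedge\bar\varphi,\qquad [Z,\bar Z]=\bar V-V, \tag{1.2}$$
and all other brackets among $Z,V,\bar Z,\bar V$ vanish. If $Z=\frac12(X-\sqrt{-1}Y)$ and $V=\frac12(P-\sqrt{-1}R)$ with real fields, the bracket says $[X,Y]=2R$, with $P,R$ central; this is the Lie algebra of $\mathrm{Nil}^3\times\mathbb R$.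

Let $a,b>0$ and $w\in\mathbb C$ be constants, $\theta=\varphi^2-w\varphi$, and
$$\omega=\sqrt{-1}\,(a\,\varphi\wedge\bar\varphi+b\,\theta\wedge\bar\theta). \tag{1.3}$$
These are all the $N$-invariant Hermitian metrics on $\mathbb C^2$. We evolve such a metric by pluriclosed flow, which in complex dimension $2$ reads (we derive this in Section 3)
$$\partial_t\omega=\sqrt{-1}\,\partial\bar\partial\log\det g+\sqrt{-1}\,\bar\partial\tau-\sqrt{-1}\,\partial\bar\tau,\qquad\text{where }\ \partial\omega=\tau\wedge\omega. \tag{1.4}$$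

The determinant of $g$ is the constant $ab$, so the first term vanishes. Next, $d\theta=\varphi\wedge\bar\varphi$ has type $(1,1)$, so $\partial\theta=0$ and $\partial\bar\theta=-\varphi\wedge\bar\varphi$. With $\Theta:=dz\wedge dz_2=\varphi\wedge\varphi^2=\varphi\wedge\theta$,
$$\partial\omega=-\sqrt{-1}\,b\,\theta\wedge\partial\bar\theta=\sqrt{-1}\,b\,\theta\wedge\varphi\wedge\bar\varphi=-\sqrt{-1}\,b\,\Theta\wedge\bar\varphi .$$
This is not zero, but $\Theta\wedge\bar\varphi$ is closed, so $\bar\partial\partial\omega=0$. Writing $\tau=\tau_1\varphi+\tau_2\theta$ gives $\tau\wedge\omega=\sqrt{-1}(b\tau_1\Theta\wedge\bar\theta-a\tau_2\Theta\wedge\bar\varphi)$, hence $\tau=\frac ba\theta$. Then $\bar\partial\tau=\frac ba\varphi\wedge\bar\varphi$, $\partial\bar\tau=-\frac ba\varphi\wedge\bar\varphi$, and (1.4) becomes $\partial_t\omega=\sqrt{-1}\,\frac{2b}a\,\varphi\wedge\bar\varphi$. So $b$ and $w$ stay constant and $\dot a=2b/a$, that is,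
$$\omega(t)=\sqrt{-1}\,\big(2\sqrt{b(t+t_*)}\,\varphi\wedge\bar\varphi+b\,\theta\wedge\bar\theta\big). \tag{1.5}$$

On a compact quotient by a lattice of $N$, lengths for $\omega(t)/t$ are of order $t^{-1/4}$ in the direction $Z+wV$, which is orthogonal to $V$, and $t^{-1/2}$ in the direction $V$. The quotient shrinks to a point.

On $\mathbb C^2$ one can ask for a limit of $s^{-1}\omega(st)$ as $s\to\infty$. Taken literally it is $0$: the coefficients are $2\sqrt{b(st+t_*)}/s$ and $b/s$. The two directions shrink at different rates, and a diffeomorphism must compensate. The biholomorphisms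
$$\delta_s(z,z_2)=(s^{1/4}z,\;s^{1/2}z_2),\qquad \delta_s^*\varphi=s^{1/4}\varphi,\quad \delta_s^*\varphi^2=s^{1/2}\varphi^2, \tag{1.6}$$
normalize $N$ (conjugation rescales $\alpha$ and $\gamma$), and
$$s^{-1}\delta_s^*\omega(st)=\sqrt{-1}\Big(2\sqrt{b(t+t_*/s)}\,\varphi\wedge\bar\varphi+b\,(\varphi^2-s^{-1/4}w\varphi)\wedge\overline{(\varphi^2-s^{-1/4}w\varphi)}\Big).$$
As $s\to\infty$ this converges to $\omega_\infty(t)=\sqrt{-1}(2\sqrt{bt}\,\varphi\wedge\bar\varphi+b\,\varphi^2\wedge\overline{\varphi^2})$, whatever $w$ and $t_*$ were. By (1.6), $t\,\delta_{1/t}^*\omega_\infty(1)=\omega_\infty(t)$: the limit moves only by scaling and diffeomorphisms.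

The invariant metrics are a four-parameter family inside an infinite-dimensional space. Does an arbitrary pluriclosed metric on a compact quotient behave in the same way?

## 2. Pluriclosed metrics, Kodaira surfaces, and the two theorems

**Definition (pluriclosed metric).** A Hermitian metric $g$ on a complex surface $(M,J)$ with Kähler form $\omega=\sqrt{-1}g_{k\bar l}dz^k\wedge d\bar z^l$ is pluriclosed if $\partial\bar\partial\omega=0$. The metrics (1.3) are pluriclosed and not Kähler.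

**Definition (Chern and Bismut connections).** The Chern connection $\nabla^C$ has $\nabla^C_{\partial_p}\partial_k=g^{m\bar l}(\partial_pg_{k\bar l})\,\partial_m$ and $\nabla^C_{\partial_{\bar p}}\partial_k=0$; its torsion is given by $T_{pk\bar l}=\partial_pg_{k\bar l}-\partial_kg_{p\bar l}$ and has no mixed component $T(\partial_p,\partial_{\bar q})$. Put $\tau_p=g^{k\bar l}T_{pk\bar l}$. The Bismut connection $\nabla^B$ is the unique Hermitian connection whose torsion $H(X,Y,W)=g(T^B(X,Y),W)$ is totally skew. Its Ricci form $\rho_B$ is $\sqrt{-1}$ times the curvature it induces on $K^{-1}=\Lambda^2T^{1,0}$.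

**Definition (pluriclosed flow).** The flow is $\partial_t\omega=-(\rho_B)^{1,1}$. For Kähler $\omega$ it is Kähler–Ricci flow.

Short-time existence and uniqueness on compact manifolds are due to Streets–Tian (*A parabolic flow of pluriclosed metrics*, IMRN 2010). The flow preserves the pluriclosed condition, as one sees by applying $\partial\bar\partial$ to (1.4). If $\omega_t$ is a solution, so is $\lambda\omega_{t/\lambda}$ for every constant $\lambda>0$, because $\rho_B$ is unchanged by constant scaling.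

**Definition (Kodaira surface).** A Kodaira surface is a compact complex surface with Kodaira dimension $0$ and $b_1$ odd. It is a primary Kodaira surface (an elliptic fiber bundle over an elliptic curve) or a finite unramified quotient of one (a secondary Kodaira surface).

We use the following classical description (Kodaira, *On the structure of compact complex analytic surfaces I*, §6; Barth–Hulek–Peters–Van de Ven, *Compact Complex Surfaces*, V.5). A primary Kodaira surface is $\Gamma\backslash\mathbb C^2$ with $\Gamma\subset N$ generated by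
$$(z,z_2)\mapsto(z+\alpha_j,\;z_2+\bar\alpha_jz+\beta_j),\quad j=1,\dots,4,\qquad \alpha_1=\alpha_2=0,$$
where $\Lambda=\mathbb Z\alpha_3+\mathbb Z\alpha_4$ and $\Lambda_f=\mathbb Z\beta_1+\mathbb Z\beta_2$ are lattices in $\mathbb C$, and the kernel of $\Gamma\to\Lambda$ consists of the translations $z_2\mapsto z_2+\beta$, $\beta\in\Lambda_f$. Moreover $h^{0,1}=2$. Thus $\varphi,\varphi^2,Z,V,\Theta$ live on $M$, and $M\to B:=\mathbb C/\Lambda$ is a bundle with fiber $\mathbb C/\Lambda_f$.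

**Definition (blowdown limit, soliton, local homogeneity).** Let $\tilde\omega$ be the lift of a solution to the universal cover $\tilde M$. A blowdown limit is a limit of $s^{-1}\tilde\omega(st)$ as $s\to\infty$, in the sense of smooth convergence of solutions, modulo diffeomorphisms where necessary; it must be a nondegenerate solution for $t>0$. An expanding soliton is a solution that evolves only by scaling up and by pullback by diffeomorphisms. A metric on $\tilde M$ is locally homogeneous if it is the lift of a locally homogeneous metric, i.e. invariant under a group of isometries acting transitively. In Section 1, $\omega_\infty$ is a blowdown limit of (1.5), a soliton via $\delta_{1/t}$, and locally homogeneous via $N$.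

Let $d\mu$ be Lebesgue measure of $(z,z_2)$, which is $N$-invariant, normalized to mass $1$ on $M$. The fields $Z,V$ and their conjugates are divergence free for $d\mu$. Let $g_0$ be the invariant metric with $(Z,V)$ unitary. For primary $M$ put
$$\beta:=\int_Mg(V,\bar V)\,d\mu>0 ,$$
which will turn out to be constant in $t$.

The following was posed as a conjecture by Jeffrey Streets in "Pluriclosed flow and the geometrization of complex surfaces", arXiv:1808.09490 (2018): for a pluriclosed $\omega_0$ on a Kodaira surface the flow exists on $[0,\infty)$, $(M,\omega_t/t)$ converges to a point in the Gromov–Hausdorff topology, and on the universal cover there is a blowdown limit which is a locally homogeneous expanding soliton. It is true, and the limit is explicit.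

**Theorem A.** Let $M$ be a Kodaira surface and $\omega_0$ pluriclosed. The flow exists on $[0,\infty)$; $\operatorname{diam}(M,\omega_t/t)=O(t^{-1/4})$, so $(M,\omega_t/t)$ converges to a point in the Gromov–Hausdorff sense; and on $\tilde M=\mathbb C^2$, as $s\to\infty$,
$$s^{-1}\delta_s^*\tilde\omega(st)\to\omega_\infty(t)=\sqrt{-1}\big(2\sqrt{\beta t}\,\varphi\wedge\bar\varphi+\beta\,\varphi^2\wedge\overline{\varphi^2}\big)\quad\text{in }C^\infty_{loc}(\mathbb C^2\times(0,\infty)).$$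
(For secondary $M$, the coordinates and $\beta$ are those of a primary cover.) The limit $\omega_\infty$ is an $N$-invariant solution with $\omega_\infty(t)=t\,\delta_{1/t}^*\omega_\infty(1)$, i.e. a locally homogeneous expanding soliton.

**Theorem B.** Let $M$ be primary. There are $t_*\in\mathbb R$, $w_\infty\in\mathbb C$, $c>0$ such that for each $k$, as $t\to\infty$,
$$\Big\|\omega_t-\sqrt{-1}\Big(2\sqrt{\beta(t+t_*)}\,\varphi\wedge\bar\varphi+\beta(\varphi^2-w_\infty\varphi)\wedge\overline{(\varphi^2-w_\infty\varphi)}\Big)\Big\|_{C^k(M,g_0)}=O(e^{-c\sqrt t}),$$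
and the comparison metric is an exact locally homogeneous solution.

Theorem B is not needed for Theorem A. Its last assertion is already proved: the comparison metric is (1.5) with $b=\beta$, $w=w_\infty$ (for $t>-t_*$).

**Conventions.** Until the end of Section 11, where secondary surfaces appear, $M$ is primary. Scaling by $\lambda=1/\beta$ as above, we normalize $\beta=1$. Constants $C,c>0$ depend only on $M$ and $\omega_0$ and may change from line to line. Write $(z^1,z^2)=(z,z_2)$, $g^{k\bar l}g_{m\bar l}=\delta^k_m$, subscripts for partial derivatives, $\Delta f=g^{k\bar l}f_{k\bar l}$, $L=\partial_t-\Delta$, $|\partial f|^2=g^{k\bar l}f_k\overline{f_l}$, $|\kappa|^2=g^{k\bar l}\overline{\kappa_{\bar k}}\kappa_{\bar l}$ for $(0,1)$-forms, and $|X|_g^2=g(X,\bar X)$ for $X\in T^{1,0}$. Then $|Xf|\le|X|_g|\partial f|$ and $|\kappa(\bar X)|\le|X|_g|\kappa|$. The maximum principle on the compact $M$ says: if $Lf\le0$ then $\max f$ is nonincreasing in time, and if $Lf\ge0$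 then $\min f$ is nondecreasing.

## 3. The flow equation in coordinates

**Step 1: the Bismut Ricci form.** The goal is (1.4). Let $A=\nabla^B-\nabla^C$, so $A_X$ preserves types and is skew for $g$. Take $X,Y,W\in T^{1,0}$. Since the Chern torsion has no mixed part, $T^B(X,\bar Y)=A_X\bar Y-A_{\bar Y}X$; pairing with $W$ kills $A_{\bar Y}X\in T^{1,0}$, so $g(A_X\bar Y,W)=H(X,\bar Y,W)$. By skewness of $A_X$ and of $H$, $g(A_XW,\bar Y)=-g(W,A_X\bar Y)=H(X,W,\bar Y)$. Hence
$$H(X,W,\bar Y)=T(X,W,\bar Y)+g(A_XW-A_WX,\bar Y)=T(X,W,\bar Y)+2H(X,W,\bar Y),$$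
so $H(X,W,\bar Y)=-T(X,W,\bar Y)$ and $A_XW=-T(X,W)$. Therefore $\operatorname{tr}A_X=-\tau(X)$ on $T^{1,0}$, and by skewness $\operatorname{tr}A_{\bar X}=-\overline{\operatorname{tr}A_X}=\overline{\tau(X)}$. On $K^{-1}$ the Bismut connection is the Chern connection plus $-\tau+\bar\tau$. With $\rho_C=-\sqrt{-1}\partial\bar\partial\log\det g$ we get $\rho_B=\rho_C+\sqrt{-1}\,d(-\tau+\bar\tau)$, and
$$(\rho_B)^{1,1}=\rho_C-\sqrt{-1}\,\bar\partial\tau+\sqrt{-1}\,\partial\bar\tau .$$
This is the flow (1.4) with $\tau_p=g^{k\bar l}T_{pk\bar l}$; the identity $\partial\omega=\tau\wedge\omega$ is checked in Step 3. In components,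
$$\partial_tg_{i\bar j}=\partial_i\partial_{\bar j}\log\det g-\partial_{\bar j}\tau_i-\partial_i\overline{\tau_j}. \tag{3.1}$$

**Step 2: the form $-S+Q$.** The goal is to show that for pluriclosed metrics (3.1) equals
$$\partial_tg=-S+Q,\qquad S_{i\bar j}=g^{k\bar l}\Omega_{k\bar li\bar j},\qquad Q_{i\bar j}=g^{k\bar l}g^{m\bar n}T_{ik\bar n}\overline{T_{jl\bar m}}, \tag{3.2}$$
where $\Omega_{k\bar li\bar j}=-g_{i\bar j,k\bar l}+g^{m\bar n}g_{i\bar n,k}g_{m\bar j,\bar l}$ is the Chern curvature (Streets–Tian). At a given point a linear change of coordinates makes $g_{i\bar j}=\delta_{ij}$, and a quadratic one removes the part of $g_{i\bar j,k}$ symmetric in $(i,k)$, leaving $g_{i\bar j,k}=\frac12T_{ki\bar j}$. At the point $Q_{i\bar j}=\sum_{k,m}T_{ik\bar m}\overline{T_{jk\bar m}}$, and $\partial_{\bar j}g^{k\bar l}=-g_{l\bar k,\bar j}=-\frac12\overline{T_{jk\bar l}}$. Hence, with summation over $k$,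
$$\begin{aligned}-\partial_i\partial_{\bar j}\log\det g&=-g_{k\bar k,i\bar j}+\tfrac14Q_{i\bar j},\\ \partial_{\bar j}\tau_i&=g_{k\bar k,i\bar j}-g_{i\bar k,k\bar j}-\tfrac12Q_{i\bar j},\\ \partial_i\overline{\tau_j}&=g_{k\bar k,i\bar j}-g_{k\bar j,i\bar k}-\tfrac12Q_{i\bar j},\\ S_{i\bar j}&=-g_{i\bar j,k\bar k}+\tfrac14Q_{i\bar j}.\end{aligned}$$
The pluriclosed condition is $g_{i\bar j,k\bar l}+g_{k\bar l,i\bar j}=g_{k\bar j,i\bar l}+g_{i\bar l,k\bar j}$. Contracted over $k=l$, it says that the second-derivative terms of the first three lines add up to $-g_{i\bar j,k\bar k}$. So the sum of the first three lines is $-g_{i\bar j,k\bar k}-\frac34Q_{i\bar j}=S_{i\bar j}-Q_{i\bar j}$, which is (3.2).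

**Step 3: torsion in complex dimension two.** The goal is to see how little room the torsion has. The space of tensors $T_{pk\bar l}$ skew in $(p,k)$ is two-dimensional, and $\sigma\mapsto\sigma_pg_{k\bar l}-\sigma_kg_{p\bar l}$ maps $(1,0)$-forms to it; the $g^{k\bar l}$-trace of the image is $2\sigma_p-\sigma_p=\sigma_p$, so the map is injective, hence onto, and
$$T_{pk\bar l}=\tau_pg_{k\bar l}-\tau_kg_{p\bar l}.$$
Since $\partial\omega=\frac{\sqrt{-1}}2T_{pk\bar l}\,dz^p\wedge dz^k\wedge d\bar z^l$, this gives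
$$\partial\omega=\tau\wedge\omega=\sqrt{-1}\,\Theta\wedge\eta,\qquad \eta=\eta_{\bar l}\,d\bar z^l,\quad \eta_{\bar l}=T_{12\bar l}=\tau_1g_{2\bar l}-\tau_2g_{1\bar l}. \tag{3.3}$$
In a unitary frame $T_{12\bar1}=-\tau_2$ and $T_{12\bar2}=\tau_1$, so $Q_{1\bar1}=Q_{2\bar2}=\sum_m|T_{12\bar m}|^2=|\tau|^2$. In $Q_{1\bar2}=\sum_{k,m}T_{1k\bar m}\overline{T_{2k\bar m}}$ one factor always has two equal indices, so $Q_{1\bar2}=0$. Thus
$$Q=|\tau|^2g. \tag{3.4}$$
Everything below depends on this identity.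

## 4. Determinant, conserved integrals, and the class of the torsion

**Step 1: coordinates on the space of metrics.** We replace $g$ by quantities adapted to $\varphi,\varphi^2$. Define positive functions $y_1,y_2$ and a complex function $w_2$ on $M$ by
$$\det g=y_1^2,\qquad |\varphi|_g^2=\frac1{y_1y_2},\qquad w_2=\frac{\langle\varphi^2,\varphi\rangle}{|\varphi|^2},$$
and put $\theta=\varphi^2-w_2\varphi\perp\varphi$, $b=y_1/y_2$, $u_i=\log y_i$. The determinant is taken in $(z,z_2)$; it is $\Gamma$-invariant because $N$ acts with Jacobian $1$. As $\det g^{-1}=|\varphi|^2|\theta|^2$, we get $|\theta|^{-2}=b$, so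
$$\omega=\sqrt{-1}\,(y_1y_2\,\varphi\wedge\bar\varphi+b\,\theta\wedge\bar\theta), \tag{4.1}$$
$$g(V,\bar V)=b,\quad g(Z,\bar V)=-bw_2,\quad |Z|_g^2=y_1y_2+b|w_2|^2,\quad |Z+w_2V|_g^2=y_1y_2. \tag{4.2}$$
For (1.3), $y_1y_2=a$, $b$ is $b$, and $w_2=w$.

**Step 2: two conserved integrals.** These fix the normalization for all time. The forms $\varphi\wedge\bar\varphi$ and $\varphi\wedge\overline{\varphi^2}$ are closed. By (1.4), $\partial_t\omega=\partial(\cdot)+\bar\partial(\cdot)$ with global forms ($\log\det g=2u_1$ is a function on $M$), and for a $(0,1)$-form $\alpha$ and a closed $(1,1)$-form $\psi$, $\partial\alpha\wedge\psi=d(\alpha\wedge\psi)$ by type; the same holds for $\bar\partial$ of $(1,0)$-forms. So the integrals of $\omega$ against the two closed forms are constant. By (4.1) they are multiples of $\int b\,d\mu$ and $\int b\bar w_2\,d\mu$. Hence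
$$\int b\,d\mu=\beta=1,\qquad \int b\,w_2\,d\mu=\text{const}. \tag{4.3}$$

**Step 3: evolution of the determinant.** The trace of (3.2), with (3.4) and $g^{i\bar j}S_{i\bar j}=-\Delta\log\det g$, is $\partial_t\log\det g=\Delta\log\det g+2|\tau|^2$. In (3.3) pass to a unitary coframe $\epsilon^1,\epsilon^2$: if $\Theta=c_\Theta\,\epsilon^1\wedge\epsilon^2$, then $|c_\Theta|=|\Theta|=y_1^{-1}$ and $c_\Theta\eta$ has norm $|\tau|$, by the components $-\tau_2,\tau_1$ found above. So $|\eta|^2=y_1^2|\tau|^2$ and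
$$Lu_1=|\tau|^2=|\eta|^2/y_1^2. \tag{4.4}$$

**Step 4: evolution of $\eta$.** We want $\eta$ to evolve by $\bar\partial$ of a function. Pluriclosedness gives $\bar\partial\eta=0$. Applying $\partial$ to (1.4), $\partial_t\partial\omega=\sqrt{-1}\partial\bar\partial\tau=-\sqrt{-1}\bar\partial\partial\tau$. Write $\partial\tau=f\Theta$ with a function $f$ on $M$; then $\sqrt{-1}\Theta\wedge\partial_t\eta=-\sqrt{-1}\Theta\wedge\bar\partial f$, i.e. $\partial_t\eta=-\bar\partial f$. From (3.3), $g^{1\bar l}\eta_{\bar l}=-\tau_2$ and $g^{2\bar l}\eta_{\bar l}=\tau_1$, so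
$$f=\partial_1\tau_2-\partial_2\tau_1=-\partial_k(g^{k\bar l}\eta_{\bar l}).$$
To expand this, use $\partial_kg_{a\bar b}=\partial_ag_{k\bar b}+T_{ka\bar b}$:
$$\partial_kg^{k\bar l}=-g^{a\bar l}g^{k\bar b}(\partial_ag_{k\bar b}+T_{ka\bar b})=-g^{a\bar l}(2\partial_au_1-\tau_a),$$
and $g^{a\bar l}\tau_a\eta_{\bar l}=-\tau_1\tau_2+\tau_2\tau_1=0$. Hence
$$\partial_t\eta=-\bar\partial f,\qquad -f=\partial_k(g^{k\bar l}\eta_{\bar l})=g^{k\bar l}(\partial_k\eta_{\bar l}-2\,\partial_ku_1\,\eta_{\bar l}). \tag{4.5}$$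

**Step 5: the Dolbeault class of $\eta$.** We show $[\eta]=-[\bar\varphi]$ in $H^{0,1}(M)$. By (1.2), $\bar\varphi$ and $\overline{\varphi^2}$ are $\bar\partial$-closed and $\partial\overline{\varphi^2}=-\varphi\wedge\bar\varphi$. The forms $\Theta\wedge\bar\varphi$ and $\Theta\wedge\overline{\varphi^2}$ are closed, so $\int\Theta\wedge\bar\partial w\wedge\bar\varphi=\int\Theta\wedge\bar\partial w\wedge\overline{\varphi^2}=0$ for every function $w$. If $c_1\bar\varphi+c_2\overline{\varphi^2}=\bar\partial w$, wedging with $\Theta\wedge\overline{\varphi^2}$ and $\Theta\wedge\bar\varphi$ gives $c_1=c_2=0$. So $\bar\varphi,\overline{\varphi^2}$ are independent in $H^{0,1}(M)$, hence a basis as $h^{0,1}=2$, and $\eta=C_1\bar\varphi+C_2\overline{\varphi^2}+\bar\partial w$ for some constants and some $w$. By Stokes and types,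
$$\int\partial\omega\wedge\overline{\varphi^2}=-\int\omega\wedge\partial\overline{\varphi^2}=\int\omega\wedge\varphi\wedge\bar\varphi,\qquad \int\partial\omega\wedge\bar\varphi=0 .$$
Insert $\partial\omega=\sqrt{-1}\Theta\wedge\eta$. Since $\varphi^2\wedge\overline{\varphi^2}\wedge\varphi\wedge\bar\varphi=-\Theta\wedge\bar\varphi\wedge\overline{\varphi^2}$, the first identity gives $C_1=-\int b\,d\mu=-1$, the second $C_2=0$. Therefore
$$\kappa_1:=-\eta=\bar\varphi+\bar\partial w_1 \tag{4.6}$$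
at $t=0$, where we choose $\int w_1\,d\mu=0$. For later times define $w_1$ by
$$\partial_tw_1=f=g^{k\bar l}(\partial_k\kappa_{1\bar l}-2\,\partial_ku_1\,\kappa_{1\bar l}). \tag{4.7}$$
By (4.5), $\partial_t\kappa_1=\bar\partial f=\bar\partial\partial_tw_1$, so (4.6) persists. As $f=\partial_k(g^{k\bar l}\kappa_{1\bar l})$ is the $d\mu$-divergence of a vector field on $M$, $\int w_1d\mu\equiv0$.

## 5. A metric whose torsion vanishes on an open set

Equation (4.4) reads $Lu_1=|\kappa_1|_g^2/y_1^2\ge0$. For the invariant metrics with $b=1$ we have $\kappa_1=\bar\varphi$, $y_1=y_2=y$, $|\varphi|^2=y^{-2}$, so $\dot u=y^{-4}$ and $y^4$ grows at rate $4$. The natural first attempt in general is to bound $|\kappa_1|_g^2$ from below by $c\,y_1^{-2}$ at the minimum of $y_1$; the maximum principle would then give $\frac{d}{dt}\min y_1^4\ge4c$.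

This stops at once, because $\kappa_1$ has no pointwise lower bound. Let $\chi$ be a real function on the torus $B$, and set
$$\omega=\sqrt{-1}\,(a\,\varphi\wedge\bar\varphi+\varphi^2\wedge\overline{\varphi^2})+\sqrt{-1}\,\bar\partial(\chi\varphi^2)-\sqrt{-1}\,\partial(\chi\overline{\varphi^2}).$$
It is real, and $\partial\bar\partial$ of the added terms vanishes, so $\omega$ is pluriclosed. By (1.2), $\bar\partial(\chi\varphi^2)=-\chi_{\bar z}\,\varphi^2\wedge\bar\varphi+\chi\,\varphi\wedge\bar\varphi$ and $\partial(\chi\overline{\varphi^2})=\chi_z\,\varphi\wedge\overline{\varphi^2}-\chi\,\varphi\wedge\bar\varphi$. So in the frame $(Z,V)$ the metric has entries $g(Z,\bar Z)=a+2\chi$, $g(V,\bar V)=1$, $g(Z,\bar V)=-\chi_z$; it is positive once the constant $a$ satisfies $a+2\chi-|\chi_z|^2>0$. Its torsion changes by $\sqrt{-1}\partial\bar\partial(\chi\varphi^2)=-\sqrt{-1}\bar\partial(\chi_z\Theta)=-\sqrt{-1}\Theta\wedge\chi_{z\bar z}\bar\varphi$, so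
$$\kappa_1=(1+\chi_{z\bar z})\bar\varphi,\qquad w_1=w_2=\chi_z,\qquad y_1=y_2=(a+2\chi-|\chi_z|^2)^{1/2}.$$
Choose a smooth real $r$ on $B$ with mean zero and $r=-1$ on a disc, and solve $\chi_{z\bar z}=r$. Over that disc $\kappa_1=0$, and (4.4) gives no growth there.

What survives is an integral. Since $\bar\varphi(\bar Z)=1$ and $\bar Z$ is divergence free,
$$\int\kappa_1(\bar Z)\,d\mu=\int(1+\bar Zw_1)\,d\mu=1 . \tag{5.1}$$
To turn (5.1) into growth of $\min y_1$ we must control $|Z|_g^2=y_1y_2+b|w_2|^2$, that is $b$ and $w_2$, and we must know that $y_1$ does not vary too much over $M$. The scalar equation (4.4) says nothing about either. The missing estimates come from a second unknown of the same kind as $(y_1,w_1)$, namely $(y_2,w_2)$.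

## 6. One holomorphic bundle with two Hermitian–Yang–Mills flows

**Definition (the bundle $E$ and the metrics $G_1,G_2$).** Let $E\to M$ be the holomorphic rank-two bundle with smooth global frame $e_1,e_2$ and $\bar\partial e_2=0$, $\bar\partial e_1=-\bar\varphi\otimes e_2$. For $i=1,2$ let $G_i$ be the Hermitian metric
$$G_i(e_1,e_1)=y_i+\frac{|w_i|^2}{y_i}=:A_i,\qquad G_i(e_1,e_2)=\frac{w_i}{y_i},\qquad G_i(e_2,e_2)=\frac1{y_i},$$
which has determinant one. Put $\kappa_i=\bar\varphi+\bar\partial w_i$.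

For the invariant metric (1.3) with $b=1$: $y_1=y_2=\sqrt a$, $w_1=0$, $w_2=w$. For the metric of Section 5, $G_1=G_2$.

On $\mathbb C^2$ the frame $\tilde e_1=e_1+\bar ze_2$, $\tilde e_2=e_2$ is holomorphic; elements of $\Gamma$ change it by constant unipotent matrices. In it $G_i$ has the same form with $w_i$ replaced by $\tilde w_i=w_i+\bar z$, because $y+|w|^2/y+zw/y+\bar z\bar w/y+|z|^2/y=y+|w+\bar z|^2/y$. Note $\bar\partial\tilde w_i=\kappa_i$ and $\partial\tilde w_i=\partial w_i$.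

Matrix conventions: $G_{a\bar b}=G(\tilde e_a,\tilde e_b)$, and an endomorphism $X$ has matrix $X\tilde e_a=X_a{}^b\tilde e_b$. Then the Chern connection is $\nabla_k\tilde e_a=(\Upsilon_k)_a{}^b\tilde e_b$ with $\Upsilon_k=G_kG^{-1}$, and
$$F_{k\bar l}=[\nabla_k,\nabla_{\bar l}]=-\partial_{\bar l}(G_kG^{-1})=-(G_{k\bar l}-G_kG^{-1}G_{\bar l})G^{-1}.$$
A family $G(t)$ evolves by Hermitian–Yang–Mills flow (with respect to the evolving $g$) if $G_tG^{-1}=-\Lambda F$, $\Lambda F=g^{k\bar l}F_{k\bar l}$.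

**Lemma 1.** Both $G_1$ and $G_2$ satisfy $G_tG^{-1}=-\Lambda F_G$, i.e. in the frame $\tilde e$
$$G_t=g^{k\bar l}(G_{k\bar l}-G_kG^{-1}G_{\bar l}). \tag{6.1}$$
Equivalently
$$Lu=\frac{|\kappa|_g^2}{y^2},\qquad w_t=g^{k\bar l}(\partial_k\kappa_{\bar l}-2u_k\kappa_{\bar l}). \tag{6.2}$$
Moreover, in the coframe $(dz_2,dz)\leftrightarrow(\tilde e_1,\tilde e_2)$, $(g^{k\bar l})=(G_1)_{22}\,G_2$.

**Step 1: (6.1) and (6.2) are equivalent.** Write $G=\mathcal ND\mathcal N^*$ with $D=\mathrm{diag}(y,1/y)$ and $\mathcal N=\begin{pmatrix}1&\tilde w\\0&1\end{pmatrix}$. Since $\partial_k\overline{\tilde w}=\overline{\kappa_{\bar k}}$, the product rule gives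
$$P_k:=\mathcal N^{-1}G_k\mathcal N^{-*}=\begin{pmatrix}yu_k&\tilde w_k/y\\ \overline{\kappa_{\bar k}}/y&-u_k/y\end{pmatrix},\qquad G_kG^{-1}G_{\bar l}=\mathcal N\,(P_kD^{-1}P_l^*)\,\mathcal N^*. \tag{6.3}$$
With $R=P_kD^{-1}P_l^*$ one reads off
$$R_{22}=y^{-1}\big(u_ku_{\bar l}+\overline{\kappa_{\bar k}}\kappa_{\bar l}/y^2\big),\qquad R_{12}=y^{-1}(u_k\kappa_{\bar l}-\tilde w_ku_{\bar l}),$$
and the $(2,2)$ and $(1,2)$ entries of $\mathcal NR\mathcal N^*$ are $R_{22}$ and $R_{12}+\tilde wR_{22}$. Also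
$$(1/y)_{k\bar l}=y^{-1}(u_ku_{\bar l}-u_{k\bar l}),\qquad (\tilde w/y)_{k\bar l}=y^{-1}\big(\tilde w_{k\bar l}-u_k\kappa_{\bar l}-u_{\bar l}\tilde w_k+\tilde w(u_ku_{\bar l}-u_{k\bar l})\big).$$
So the $(2,2)$ entry of (6.1) is $-y^{-1}u_t=y^{-1}(-\Delta u-|\kappa|^2/y^2)$, and the $(1,2)$ entry is
$$y^{-1}(\tilde w_t-\tilde wu_t)=y^{-1}\big[g^{k\bar l}(\tilde w_{k\bar l}-2u_k\kappa_{\bar l})-\tilde w(\Delta u+|\kappa|^2/y^2)\big].$$
As $\tilde w_{k\bar l}=\partial_k\kappa_{\bar l}$, the two together are (6.2). The $(1,1)$ entry is then automatic: the difference $X$ of the two sides of (6.1) is Hermitian, and $\operatorname{tr}(XG^{-1})=0$ because $\det G=1$ makes both $\operatorname{tr}G_tG^{-1}$ and $\operatorname{tr}\Lambda F$ vanish. If $X_{22}=X_{12}=0$, then $0=X_{11}(G^{-1})_{11}=X_{11}/y$.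

**Step 2: $i=1$.** The two equations in (6.2) are (4.4) and (4.7).

**Step 3: $i=2$.** The point is that (3.4) turns the flow of $g$ into Hermitian–Yang–Mills flow up to a conformal factor. By (3.2), $g$ on $T^{1,0}$ satisfies $g_tg^{-1}=-\Lambda F_g+|\tau|^2\,\mathrm{Id}$. For the dual metric $g^*$ on $\Lambda^{1,0}$ both $g^*_t(g^*)^{-1}$ and $F_{g^*}$ are minus the transposes of the corresponding objects for $g$, so
$$g^*_t(g^*)^{-1}=-\Lambda F_{g^*}-|\tau|^2\,\mathrm{Id}. \tag{6.4}$$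
Put $G=(\det g)^{1/2}g^*=y_1g^*$. By (4.4), $G_tG^{-1}=-\Lambda F_{g^*}-|\tau|^2+\partial_tu_1=-\Lambda F_{g^*}+\Delta u_1=-\Lambda F_G$. It remains to identify $G$ with $G_2$. Set $e_1=\varphi^2$, $e_2=\varphi$. As sections of the holomorphic bundle $\Lambda^{1,0}$, $\bar\partial\varphi=0$ and $\bar\partial(dz_2-\bar z\,dz)=-d\bar z\otimes dz=-\bar\varphi\otimes\varphi$. So $\Lambda^{1,0}\cong E$, with $\tilde e_1=dz_2$, $\tilde e_2=dz$. Finally $y_1|\varphi|^2=1/y_2$, $y_1\langle\varphi^2,\varphi\rangle=w_2/y_2$, and $y_1|\varphi^2|^2=y_1(b^{-1}+|w_2|^2|\varphi|^2)=y_2+|w_2|^2/y_2$. Hence $G=G_2$, and $g^*=G_2/y_1=(G_1)_{22}G_2$. $\square$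

## 7. Maximum principles for the pair $(G_1,G_2)$

**Bochner formula.** Let $(\mathcal W,h(t))$ be a holomorphic Hermitian bundle with Chern connection $\nabla$ and $\sigma(t)$ a smooth section. Differentiating $\langle\sigma,\sigma\rangle$ twice and using $\nabla_{\bar p}\nabla_q=\nabla_q\nabla_{\bar p}-F_{q\bar p}$ on the term $g^{p\bar q}\langle\sigma,\nabla_{\bar p}\nabla_q\sigma\rangle$ gives
$$\Delta|\sigma|^2=2\,\mathrm{Re}\,\langle g^{p\bar q}\nabla_p\nabla_{\bar q}\sigma,\sigma\rangle+|\nabla'\sigma|^2+|\nabla''\sigma|^2-\langle\Lambda F_h\sigma,\sigma\rangle ,$$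
while $\partial_t|\sigma|^2=2\,\mathrm{Re}\langle\sigma_t,\sigma\rangle+\langle h_th^{-1}\sigma,\sigma\rangle$. So
$$L|\sigma|^2=2\,\mathrm{Re}\,\langle\sigma_t-g^{p\bar q}\nabla_p\nabla_{\bar q}\sigma,\sigma\rangle-|\nabla'\sigma|^2-|\nabla''\sigma|^2+\langle(h_th^{-1}+\Lambda F_h)\sigma,\sigma\rangle. \tag{7.1}$$
For $(E,G_i)$ the last term is zero by Lemma 1. In particular $L|s|^2=-|\nabla's|^2\le0$ for a time-independent holomorphic section $s$ of $E$.

**(a) Monotonicity of the minimum.** By (6.2), $Lu_i\ge0$, so $m(t):=\min_My_1(\cdot,t)$ is nondecreasing.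

**(b) Comparison of $G_1$ and $G_2$.** This step controls $b$. Write $U=G_1^{-1}$, $G=G_2$; the function $\operatorname{tr}(UG)$ is defined on $M$. From (6.1) for $G_1$ and $U_k=-UG_{1,k}U$ one finds $U_t=g^{k\bar l}(U_{k\bar l}-U_{\bar l}U^{-1}U_k)$. Hence
$$\begin{aligned}L\operatorname{tr}(UG)&=-g^{k\bar l}\operatorname{tr}\big(U_{\bar l}U^{-1}U_kG+UG_kG^{-1}G_{\bar l}+U_kG_{\bar l}+U_{\bar l}G_k\big)\\&=-g^{k\bar l}\operatorname{tr}\big(U^{-1}M_kG^{-1}M_l^*\big)\le0,\qquad M_k=U_kG+UG_k .\end{aligned}$$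
The second equality is the expansion of the product with $M_l^*=GU_{\bar l}+G_{\bar l}U$; in a $g$-unitary frame the last trace is $\sum_k\|U^{-1/2}M_kG^{-1/2}\|^2$. Multiplying out in the frame $e_1,e_2$,
$$\operatorname{tr}(G_1^{-1}G_2)=\frac{y_1}{y_2}+\frac{y_2}{y_1}+\frac{|w_1-w_2|^2}{y_1y_2}.$$
Its maximum is nonincreasing, so there is $D\ge1$ with, for all times,
$$D^{-1}\le b=\frac{y_1}{y_2}\le D,\qquad |w_1-w_2|^2\le D\,y_1y_2 . \tag{7.2}$$
In particular $y_2\ge D^{-1}m(t)$ and $|\varphi|_g^2=1/(y_1y_2)=b\,y_1^{-2}\le D\,m(t)^{-2}$.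

**(c) First derivatives.** This step bounds $\partial u_i,\partial w_i,\kappa_i$. The tensor $\Upsilon_k=G_kG^{-1}$ is the difference of the Chern connection and the flat connection $\tilde\nabla$ with $\tilde\nabla\tilde e_a=0$; since $\Gamma$ changes $\tilde e$ by constants, $\Upsilon$ is a section of $\Lambda^{1,0}\otimes\mathrm{End}\,E$ on $M$. The adjoint of $\Upsilon_l$ for $G$ has matrix $G_{\bar l}G^{-1}$, so by (6.3)
$$|\Upsilon|^2=g^{k\bar l}\operatorname{tr}(G_kG^{-1}G_{\bar l}G^{-1})=g^{k\bar l}\operatorname{tr}(P_kD^{-1}P_l^*D^{-1})=2|\partial u|^2+y^{-2}(|\kappa|^2+|\partial w|^2)=:\mathcal E. \tag{7.3}$$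
We claim $L\mathcal E_i\le0$. First, $F_{k\bar q}=-\nabla_{\bar q}\Upsilon_k$. With $X=G_tG^{-1}=-\Lambda F$,
$$\partial_t\Upsilon_k=\partial_kX+X\Upsilon_k-\Upsilon_kX=\nabla_kX=-g^{p\bar q}\nabla_kF_{p\bar q},$$
where in our matrix convention the middle expression is the covariant derivative of $X$ in $\mathrm{End}\,E$, and $\nabla$ on the right is the Chern connection on all indices. The Bianchi identity with only the connection of $E$ is $\nabla^E_kF_{p\bar q}=\nabla^E_pF_{k\bar q}$; inserting the connection on $\Lambda^{1,0}$ adds a torsion term, $\nabla_kF_{p\bar q}-\nabla_pF_{k\bar q}=-T^m_{kp}F_{m\bar q}$ with $T^m_{kp}=g^{m\bar l}T_{kp\bar l}$. Therefore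
$$\partial_t\Upsilon_k=g^{p\bar q}\nabla_p\nabla_{\bar q}\Upsilon_k-g^{p\bar q}T^m_{kp}\nabla_{\bar q}\Upsilon_m .$$
Apply (7.1) on $\mathcal W=\Lambda^{1,0}\otimes\mathrm{End}\,E$. In its last term $\mathrm{End}\,E$ contributes $0$ and $\Lambda^{1,0}$ contributes $-|\tau|^2|\Upsilon|^2$, by (6.4). In a unitary frame put $Y_{\bar pm}=\sum_k\overline{T^m_{kp}}\,\Upsilon_k$. The first term of (7.1) is $-2\,\mathrm{Re}\langle\nabla''\Upsilon,Y\rangle$, and by (3.4)
$$|Y|^2=\sum_{k,l}Q_{l\bar k}\langle\Upsilon_k,\Upsilon_l\rangle=|\tau|^2|\Upsilon|^2 .$$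
So the terms complete a square: $L|\Upsilon|^2=-|\nabla'\Upsilon|^2-|\nabla''\Upsilon+Y|^2\le0$. Hence there is $E_0$ with, for all $t$,
$$|\partial u_i|^2,\quad |\kappa_i|^2/y_i^2,\quad |\partial w_i|^2/y_i^2\ \le\ E_0 . \tag{7.4}$$

**(d) Upper bound for $A_i$ in terms of $m$.** Let $\mathcal A(t)=\max_{i,x}A_i(x,t)$. We claim that for $\delta\in(0,1]$ there is $C_\delta$ with
$$\mathcal A(t)\le(1+\delta)\,\mathcal A(t_0)+C_\delta\,m(t_0)^{-3}(t-t_0),\qquad 0\le t_0\le t. \tag{7.5}$$
The section $e_1$ is not holomorphic on $M$, so we correct it on a cover. Let $\hat M=\mathbb C^2/\Lambda_f=\mathbb C\times\mathbb C/\Lambda_f$, on which $z$ is a global function, proper onto $\mathbb C$. Fix $x_0\in\hat M$, put $\zeta=z-z(x_0)$ and $s=e_1+\bar\zeta e_2=\tilde e_1-\overline{z(x_0)}\,\tilde e_2$. This is holomorphic, so $L|s|^2_{G_i}\le0$, and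
$$|s|^2_{G_i}=y_i+\frac{|w_i+\bar\zeta|^2}{y_i}\le(1+\delta)A_i+(1+\delta^{-1})\frac{|\zeta|^2}{y_i}.$$
Let $C'_\delta=(1+\delta^{-1})D$ and $v=(1+\delta)\mathcal A(t_0)+C'_\delta m(t_0)^{-1}\big(|\zeta|^2+Dm(t_0)^{-2}(t-t_0)\big)$. As $1/y_i\le D/m(t_0)$ for $t\ge t_0$, we have $|s|^2\le v$ at $t_0$. Since $\Delta|\zeta|^2=|\varphi|_g^2\le Dm(t_0)^{-2}$, $Lv\ge0$. On a bounded time interval $|s|^2\le C'(1+|\zeta|^2)$. Because $\Delta(1+|\zeta|^2)^2\le4|\varphi|^2(1+|\zeta|^2)$, the function $\psi=e^{c_0(t-t_0)}(1+|\zeta|^2)^2$ has $L\psi>0$ for $c_0$ large. For $\epsilon>0$ the function $|s|^2-v-\epsilon\psi$ is negative at $t_0$ and outside a compact set, and $L$ of it is negative. At a first zero $L$ of it would be $\ge0$; so it stays negative. Let $\epsilon\to0$ and evaluate at $x_0$, where $|s|^2=A_i$ and $\zeta=0$: this is (7.5) with $C_\delta=C'_\delta D$.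

With $t_0=0$ and $|w_i|^2=y_i(A_i-y_i)$,
$$y_i\le A_i\le C(1+t),\qquad |w_i|\le(y_iA_i)^{1/2}\le C(1+t). \tag{7.6}$$

## 8. Interior regularity and long-time existence

**Lemma 2.** On a coordinate ball times a time interval, suppose $C_0^{-1}\le G_i\le C_0$ and $|\partial G_i|\le C_0$ (Euclidean norms, frame $\tilde e$). Then all space-time derivatives of $G_1,G_2$ are bounded in the interior (away from the initial time, up to the final time) in terms of $C_0$ and the distances.

*Proof.* By (6.1) the real and imaginary parts $v$ of the entries solve $v_t=g^{k\bar l}v_{k\bar l}+F$ with $F$ bounded, $|\nabla v|\le C$, and $(g^{k\bar l})=(G_1)_{22}G_2$ uniformly elliptic.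

We first show that $v$ is $\frac12$-Hölder in time. Fix $x_0$ and $t'<t''$, and let $d=\max_{[t',t'']}|v(x_0,\cdot)-v(x_0,t')|$. On $\{|x-x_0|\le r\}\times[t',t'']$ the function
$$v(x_0,t')+Cr+(d+Cr)\frac{|x-x_0|^2}{r^2}+K\Big(\frac{d+Cr}{r^2}+1\Big)(t-t')$$
is a supersolution for $K$ large. It dominates $v$ at $t'$ because $|\nabla v|\le C$, and on $|x-x_0|=r$ because there $v(x,t)\le v(x_0,t)+Cr\le v(x_0,t')+d+Cr$. With the analogous lower barrier, evaluating at $x_0$ gives $d\le Cr+K\big(\frac{d+Cr}{r^2}+1\big)(t''-t')$. The choice $r^2=2K(t''-t')$ yields $d\le 3Cr+2K(t''-t')\le C'(t''-t')^{1/2}$ for $t''-t'$ small.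

So the coefficients $g^{k\bar l}$, which are polynomial in the entries of $G_1,G_2$, have a controlled Hölder modulus in space-time. The interior parabolic $W^{2,1}_p$ estimates for operators with uniformly continuous coefficients (Ladyzhenskaya–Solonnikov–Ural'ceva, Ch. IV) bound $v$ in $W^{2,1}_p$ for every $p<\infty$. For $p>6$ (four real space dimensions, time counted twice) $\nabla v$, hence $F$, is parabolically Hölder. Interior Schauder estimates, applied to the equation and then to its successive derivatives, bound everything else. $\square$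

**Long-time existence.** Suppose the maximal time $t_{\max}$ is finite. On $[0,t_{\max})$, over compact subsets of $\mathbb C^2$: $y_i\ge D^{-1}m(0)$ and (7.6) bound $G_i$; as $\det G_i=1$, also $G_i^{-1}$; hence $g^{\pm1}$, since $g^*=G_2/y_1$. With these, (7.4) bounds the Euclidean sizes of $\partial u_i,\partial w_i,\kappa_i$, and so of $G_{i,k}=\mathcal NP_k\mathcal N^*$. Lemma 2 bounds all derivatives on $[t_{\max}/2,t_{\max})$. So $\omega_t$ converges smoothly to a pluriclosed metric at $t_{\max}$. Restart the flow there. The equation expresses all time derivatives at $t_{\max}$ through space derivatives of this metric, from both sides; hence the two pieces fit together smoothly and extend the solution, a contradiction. Thus $t_{\max}=\infty$.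

## 9. The lower bound $m(t)\ge c\,t^{1/4}$

Here the integral (5.1) is put to work. We find a time at which the torsion is small in an integral sense, show that at this time $y_1$ is nearly constant up to factors and $w_1$ is controlled, and then (5.1) forces $y_1$ to be large.

**Step 1: a good time.** Since $\Delta F\,\frac{\omega^2}2=\sqrt{-1}\partial\bar\partial F\wedge\omega$ and $\partial\bar\partial\omega=0$, we have $\int\Delta F\,dV_g=0$ for every function $F$, and $dV_g$ is a constant times $y_1^2d\mu$. With $F=e^{-3u_1}$, for which $\Delta F=e^{-3u_1}(-3\Delta u_1+9|\partial u_1|^2)$, this reads $\int y_1^{-1}\Delta u_1\,d\mu=3\int y_1^{-1}|\partial u_1|^2d\mu$. So $q(t)=\int y_1^{-1}d\mu$ satisfies, by (6.2),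
$$q'=-\int y_1^{-1}\big(3|\partial u_1|^2+|\kappa_1|^2/y_1^2\big)d\mu . \tag{9.1}$$
Fix $t\ge1$ and put $\ell=\log(2+t)$. As $0<q\le1/m$, integrating over $[t,2t]$ shows that there is $t'\in[t,2t]$ with
$$\int y_1^{-1}\big(3|\partial u_1|^2+|\kappa_1|^2/y_1^2\big)d\mu\le\frac1{t\,m(t)}\quad\text{at time }t'. \tag{9.2}$$
From here on everything is taken at time $t'$. Put $m'=m(t')\ge m(t)$, and recall $m(t)\le C(1+t)$.

**Step 2: two tools.** (i) For a $C^1$ function $f$ on the flat torus $B$ with mean $f_B$ and $0<r\le\frac12$,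
$$\sup|f-f_B|\le C\Big(r\sup|\nabla f|+(1+\log\tfrac1r)^{1/2}\|\nabla f\|_{L^2}\Big). \tag{9.3}$$
Indeed $f(x)-f_B=\int K(x,y)\cdot\nabla f(y)\,dy$ with $|K|\le C/|x-y|$ (gradient of Green's function); integrate over $|x-y|<r$ directly and use Cauchy–Schwarz on the rest.

(ii) Let $\int_{\rm fib}$ be integration over the fibers of $M\to B$ with normalized Lebesgue measure in $z_2$. By periodicity $\int_{\rm fib}Vf=\int_{\rm fib}\bar Vf=0$, and since $Z-\partial_z=\bar zV$, $\partial_z\int_{\rm fib}f=\int_{\rm fib}Zf$ and $\partial_{\bar z}\int_{\rm fib}f=\int_{\rm fib}\bar Zf$. Moreover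
$$Zb+V(bw_2)=-\kappa_1(\bar V). \tag{9.4}$$
To see this, $Z,V,\bar V$ commute, so by (4.2) $d\omega(Z,V,\bar V)=Z\omega(V,\bar V)-V\omega(Z,\bar V)+\bar V\omega(Z,V)=\sqrt{-1}(Zb+V(bw_2))$. By (3.3) the same quantity is $\partial\omega(Z,V,\bar V)=\sqrt{-1}\,\eta(\bar V)=-\sqrt{-1}\,\kappa_1(\bar V)$.

**Step 3: a Harnack alternative for $y_1$.** Put $F=y_1^{-3/2}$ and $\bar F(z)=\int_{\rm fib}bF$. The factor $b$ is inserted so that (9.4) can be used: with $\int_{\rm fib}V(bw_2F)=0$,
$$\partial_z\bar F=\int_{\rm fib}\big(b\,(Z+w_2V)F-F\kappa_1(\bar V)\big).$$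
Only the short vector $Z+w_2V$ appears, for which we have no need of a bound on $w_2$. By (4.2) and (7.2), $|(Z+w_2V)F|\le(y_1y_2)^{1/2}|\partial F|\le Cy_1^{-1/2}|\partial u_1|$ and $|F\kappa_1(\bar V)|\le Cy_1^{-1/2}|\kappa_1|/y_1$. So (9.2) gives $\|\nabla\bar F\|_{L^2(B)}\le C(t\,m(t))^{-1/2}$, and (7.4) gives $|\nabla\bar F|\le C$. Use (9.3) with $r=(2+t)^{-2}\le C(t\,m(t))^{-1/2}$:
$$\operatorname{osc}\bar F\le C_1\Big(\frac{\ell}{t\,m(t)}\Big)^{1/2}.$$
On a fiber $|Vu_1|\le b^{1/2}|\partial u_1|\le C$, so $y_1$ varies on each fiber by at most a bounded factor, and $\bar F(z)$ is comparable to $y_1^{-3/2}$ at every point of the fiber over $z$. In particular $\max\bar F\ge c\,m'^{-3/2}$. Let $c_4\in(0,1]$ be a small constant, fixed in Step 5; the constants in Case II below do not depend on it. Put $\varrho=\big(m'^3/(t\,m(t))\big)^{1/2}$.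

Case I: $\varrho^2\ell>c_4$. Then $m'^3\ell>c_4\,t\,m(t)\ge c_4\,t\,m(0)$, so $m(2t)\ge m'\ge c\,(t/\ell)^{1/3}\ge c\,t^{1/4}$.

Case II: $\varrho^2\ell\le c_4$. Then $\operatorname{osc}\bar F\le C_1c_4^{1/2}m'^{-3/2}\le\frac12\max\bar F$ for $c_4$ small, so $\bar F\ge c\,m'^{-3/2}$ everywhere, i.e. $y_1\le Cm'$ on $M$. The rest of the argument treats this case.

**Step 4 (Case II): a bound for $w_1$.** By (9.2), $\int|\kappa_1|_g^2d\mu\le\sup y_1^3\cdot\frac1{t\,m(t)}\le C\varrho^2$. Let $W=\sup|w_1|$. By (7.2) $|w_2|\le W+Cm'$, hence by (4.2) $|Z|_g\le C(m'+W)$ and $|V|_g\le C$. Since $\bar Zw_1=\kappa_1(\bar Z)-1$ and $\bar Vw_1=\kappa_1(\bar V)$, and $\varrho\le C\varrho m'$,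
$$\|\bar Zw_1\|_{L^2}+\|\bar Vw_1\|_{L^2}\le C\big(1+\varrho(m'+W)\big).$$
We need all derivatives, not only the $(0,1)$ ones. On the fixed manifold $(M,g_0,d\mu)$ let $w$ have mean zero. As $V,\bar V$ commute, integrating by parts twice gives $\|Vw\|=\|\bar Vw\|$. As $\bar ZZ=Z\bar Z-\bar V+V$,
$$\|Zw\|^2=-\int(\bar ZZw)\,\bar w\,d\mu=\|\bar Zw\|^2+\int\big((\bar V-V)w\big)\bar w\,d\mu\le\|\bar Zw\|^2+2\|w\|\,\|\bar Vw\| .$$
With the Poincaré inequality $\|w\|\le C\|dw\|$ and absorption, $\|dw\|_{L^2}\le C(\|\bar Zw\|+\|\bar Vw\|)$. Hence the fiber average $\check w$ of $w_1$, which has mean zero on $B$, satisfies $\|\nabla\check w\|_{L^2(B)}\le C(1+\varrho(m'+W))$. By (7.4) and (7.6), $|Zw_1|\le|Z|_g|\partial w_1|\le C(1+t)^2$ and $|\bar Zw_1|\le1+|Z|_g|\kappa_1|\le C(1+t)^2$, so $|\nabla\check w|\le C(1+t)^2$. By (9.3) with $r=(2+t)^{-3}$, $|\check w|\le C\ell^{1/2}(1+\varrho(m'+W))$. On fibers $|Vw_1|\le b^{1/2}|\partial w_1|\le Cy_1\le Cm'$ and $|\bar Vw_1|=|\kappa_1(\bar V)|\le Cm'$,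 so $w_1$ differs from $\check w$ by at most $Cm'$. Altogether
$$W\le Cm'+C\ell^{1/2}\big(1+\varrho(m'+W)\big).$$
Since $\ell^{1/2}\varrho\le c_4^{1/2}$ is small, the term with $W$ on the right is absorbed: $W\le C(m'+\ell^{1/2})$.

**Step 5 (Case II): the class of $\kappa_1$.** By (5.1),
$$1\le\int|\kappa_1|_g|Z|_g\,d\mu\le C\varrho(m'+W)\le C\varrho(m'+\ell^{1/2})\le C\varrho m'+Cc_4^{1/2}.$$
For $c_4$ small, $\varrho m'\ge c$, which is $m'^5\ge c\,t\,m(t)$. Now fix $c_4$.

**Step 6: iteration.** Put $\mu(t)=m(t)t^{-1/4}$. As $m(2t)\ge m'$, Steps 3 and 5 say that for all $t\ge1$ either $\mu(2t)\ge c_5$ or $\mu(2t)^5\ge c_5\,\mu(t)$. Let $c_6=\min(c_5,\,c_5^{1/4},\,\inf_{[1,2]}\mu)>0$. If $\mu(t)\ge c_6$, then $\mu(2t)\ge\min(c_5,(c_5c_6)^{1/5})\ge c_6$, because $c_5\ge c_6$ and $c_5\ge c_6^4$. Every $t\ge1$ is $2^jt_1$ with $t_1\in[1,2]$, so by induction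
$$m(t)\ge c_6\,t^{1/4}\qquad(t\ge1). \tag{9.5}$$

## 10. Upper bound, decay of the energies, collapse to a point

**Step 1: the matching upper bound.** By (7.5) and (9.5), for $t_0\ge1$ and $t\in[t_0,2t_0]$, $\mathcal A(t)\le(1+\delta)\mathcal A(t_0)+C_\delta\,t_0^{1/4}$. Choose $1+\delta<2^{1/4}$. Then $\mathcal A(2t_0)(2t_0)^{-1/4}\le\vartheta\,\mathcal A(t_0)t_0^{-1/4}+C$ with $\vartheta<1$, and iteration gives $\mathcal A(t)\le Ct^{1/4}$. With (9.5), (7.2), (4.2), for $t\ge1$,
$$c\,t^{1/4}\le y_i\le Ct^{1/4},\quad A_i\le Ct^{1/4},\quad |w_i|\le Ct^{1/4},\quad |Z|_g\le Ct^{1/4},\quad |V|_g\le C,\quad |\varphi|_g\le Ct^{-1/4}. \tag{10.1}$$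

**Step 2: collapse.** By (10.1) $g_t\le Ct^{1/2}g_0$, so $\operatorname{diam}(M,g_t)\le Ct^{1/4}$ and $\operatorname{diam}(M,g_t/t)\le Ct^{-1/4}\to0$. Compact spaces whose diameters tend to $0$ converge to a point in the Gromov–Hausdorff sense.

**Step 3: $\mathcal E_i\le C/t$.** This improves (7.4) to the scale-invariant rate. Fix $t_0\ge1$, $\lambda=t_0^{1/4}$, and on $[t_0,2t_0]$ let $\Psi=\lambda^{-1}A_i+\lambda/y_i$, so $0\le\Psi\le C$. As $e_2$ is holomorphic, $L(1/y)=-|\nabla'e_2|^2$. For $A=|e_1|^2$ use (7.1) with $\nabla_{\bar q}e_1=-\bar\varphi_{\bar q}e_2$ and $\partial_p\bar\varphi_{\bar q}=0$: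
$$LA=2\,\mathrm{Re}\,g^{p\bar q}\bar\varphi_{\bar q}\langle\nabla_pe_2,e_1\rangle-|\nabla'e_1|^2-|\varphi|^2/y .$$
By Cauchy–Schwarz, $2\lambda^{-1}|\varphi||\nabla'e_2|A^{1/2}\le\frac12\lambda|\nabla'e_2|^2+2\lambda^{-3}|\varphi|^2A$, so by (10.1)
$$L\Psi\le-\lambda^{-1}|\nabla'e_1|^2-\tfrac12\lambda|\nabla'e_2|^2+C/t_0 .$$
Here $\nabla'e_a=\Upsilon e_a$, because $\tilde\nabla'e_1=\tilde\nabla'(\tilde e_1-\bar z\tilde e_2)=-(\partial\bar z)\,\tilde e_2=0$ and $\tilde\nabla'e_2=0$. The Gram matrix of $(\lambda^{-1/2}e_1,\lambda^{1/2}e_2)$ has entries $\lambda^{-1}A$, $w/y$, $\lambda/y$ and determinant $1$; by (10.1) it is bounded above and below. Hence $\mathcal E=|\Upsilon|^2\le C(\lambda^{-1}|\nabla'e_1|^2+\lambda|\nabla'e_2|^2)$ and $L\Psi\le-c\,\mathcal E+C/t_0$. With $L\mathcal E\le0$ and $K=1/c$, $L\big((t-t_0)\mathcal E+K\Psi\big)\le C/t_0$ on $[t_0,2t_0]$. The maximum principle gives $t_0\,\mathcal E(\cdot,2t_0)\le C$. With (7.4) on $[1,2]$,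
$$\mathcal E_i\le C/t\qquad(t\ge1). \tag{10.2}$$

**Step 4: oscillations.** By (10.1) $|df|_{g_0}\le Ct^{1/4}(|\partial f|_g+|\bar\partial f|_g)$. By (10.2) and (10.1), $|\partial u_i|\le Ct^{-1/2}$, $|\partial w_i|\le Ct^{-1/4}$, $|\bar\partial w_i|\le|\kappa_i|+|\varphi|\le Ct^{-1/4}$. Hence
$$\operatorname{osc}_Mu_i\le Ct^{-1/4},\qquad \operatorname{osc}_Mw_i\le C. \tag{10.3}$$
Since $\int w_1d\mu=0$, $\int b\,d\mu=1$ and $\int bw_2\,d\mu$ is constant, it follows that $|w_i|\le C$ and $b=1+O(t^{-1/4})$.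

## 11. The limit $s\to\infty$ on $\mathbb C^2$

**Step 1: rescaled unknowns.** Let $\omega^s(t)=s^{-1}\delta_s^*\tilde\omega(st)$, again a solution. Pulling back (4.1) with (1.6),
$$\omega^s=\sqrt{-1}\Big(s^{-1/2}y_1y_2\,\varphi\wedge\bar\varphi+b\,(\varphi^2-s^{-1/4}w_2\varphi)\wedge\overline{(\varphi^2-s^{-1/4}w_2\varphi)}\Big)$$
with $y_i,b,w_2$ evaluated at $(\delta_sx,st)$. So $\omega^s$ has the form (4.1) with
$$y_i^s(x,t)=s^{-1/4}y_i(\delta_sx,st),\qquad w_i^s(x,t)=s^{-1/4}w_i(\delta_sx,st),$$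
the latter for $i=1$ by definition. Then $\tilde w_i^s=w_i^s+\bar z=s^{-1/4}\tilde w_i(\delta_sx,st)$, and the corresponding matrices are $G_i^s(x,t)=\mathcal R_s\,G_i(\delta_sx,st)\,\mathcal R_s$ with $\mathcal R_s=\mathrm{diag}(s^{-1/8},s^{1/8})$. Equation (6.1) is invariant under constant congruence, holomorphic pullback and parabolic scaling; so $G_i^s$ solves (6.1) with $g^s$, and $((g^s)^{k\bar l})=(G_1^s)_{22}G_2^s$.

**Step 2: uniform bounds.** For $t\ge1/s$, Section 10 gives
$$ct^{1/4}\le y_i^s\le Ct^{1/4},\quad |w_i^s|\le Cs^{-1/4},\quad \mathcal E_i^s\le C/t,\quad \operatorname{osc}\log y_i^s\le C(st)^{-1/4},\quad |y_1^s/y_2^s-1|\le C(st)^{-1/4}.$$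
On a compact subset of $\mathbb C^2\times(0,\infty)$ and for $s$ large, $G_i^s$ and $g^s$ are bounded above and below, and $\mathcal E_i^s$ then bounds $\Upsilon_k$ and $G^s_{i,k}=\Upsilon_kG_i^s$. So Lemma 2 applies uniformly, and $\{G_i^s\}$ is precompact in $C^\infty_{loc}(\mathbb C^2\times(0,\infty))$.

**Step 3: the limit is unique.** Any subsequential limit has $w_1=w_2=0$ and $y_1=y_2=y(t)$ constant in space. Then $\kappa_i=\bar\varphi$, $|\varphi|^2=y^{-2}$, and (6.2) becomes $\dot y/y=y^{-4}$, i.e. $y^4=4t+k_0$ on $(0,\infty)$. As $ct^{1/4}\le y\le Ct^{1/4}$, letting $t\to0$ gives $k_0=0$. So $y^2=2\sqrt t$, all subsequential limits agree, and the whole family converges in $C^\infty_{loc}$ to $\sqrt{-1}(2\sqrt t\,\varphi\wedge\bar\varphi+\varphi^2\wedge\overline{\varphi^2})$. To undo the normalization, write $\omega_t=\beta\,\omega'_{t/\beta}$ with $\omega'$ normalized; the limit becomes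
$$\beta\,\omega'_\infty(t/\beta)=\sqrt{-1}\big(2\sqrt{\beta t}\,\varphi\wedge\bar\varphi+\beta\,\varphi^2\wedge\overline{\varphi^2}\big)=\omega_\infty(t).$$
It is a solution, being a smooth limit of solutions (or by (1.5)), is nondegenerate for $t>0$, is invariant under the simply transitive group $N\supset\Gamma$, and by (1.6)
$$t\,\delta_{1/t}^*\omega_\infty(1)=\sqrt{-1}\,t\big(2\sqrt\beta\,t^{-1/2}\varphi\wedge\bar\varphi+\beta t^{-1}\varphi^2\wedge\overline{\varphi^2}\big)=\omega_\infty(t).$$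
This proves Theorem A for primary $M$.

**Step 4: secondary surfaces.** Let $M'\to M$ be a finite unramified cover of a secondary surface by a primary one. A solution on $M$ lifts to $M'$ and, by uniqueness, is there the flow studied above with the lifted initial metric. If the maximal time on $M$ were finite, the lift would still converge smoothly to a nondegenerate metric at that time; since the covering is a local diffeomorphism, so would $\omega_t$ on $M$, and the flow could be continued as in Section 8. So the flow exists on $[0,\infty)$. The covering map is a surjective local isometry, so $\operatorname{diam}(M,\omega_t/t)\le\operatorname{diam}(M',\omega'_t/t)=O(t^{-1/4})$. The lifts to the common universal cover $\mathbb C^2$ coincide, so the blowdown statement is that of $M'$. Theorem A is proved. $\square$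

## 12. Homogenization faster than any power of $t$

From here on $M$ is primary again, with $\beta=1$, and $\langle f\rangle:=\int f\,d\mu$. We prove, for all $k,n$,
$$\|u_i-\langle u_i\rangle\|_{C^k(M,g_0)}+\|w_i-\langle w_i\rangle\|_{C^k(M,g_0)}=O(t^{-n}). \tag{12.1}$$

At the fixed time $t=1$ and for large $s$, the functions $u_i^s=\log y_i^s$ and $w_i^s$ are invariant under the lattice $\Gamma_s=\delta_s^{-1}\Gamma\delta_s\subset N$. If $K$ is a compact fundamental domain for $\Gamma$, then $\delta_s^{-1}K$ is one for $\Gamma_s$, and for $s\ge1$ these lie in a fixed compact set. Let $X_j$ run over $\mathrm{Re}\,Z,\mathrm{Im}\,Z,\mathrm{Re}\,V,\mathrm{Im}\,V$, and $X^I$ over words in the $X_j$. By Section 11 the functions $X^Iu_i^s$, $X^Iw_i^s$ are bounded on the fixed compact set uniformly in $s$; since the $X_j$ are $N$-invariant, they are bounded on all of $\mathbb C^2$.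

For $s\ge1$, $\delta_s^*g_0\ge s^{1/2}g_0$, and $\delta_s$ identifies $(\Gamma_s\backslash\mathbb C^2,\delta_s^*g_0)$ with $(M,g_0)$. So $\operatorname{diam}(\Gamma_s\backslash\mathbb C^2,g_0)\le Cs^{-1/4}$. For a real $\Gamma_s$-invariant $f$ and a nonempty word $I$, $X^If$ has mean zero, because the $X_j$ are divergence free; hence it vanishes somewhere, and
$$\sup|X^If|\le Cs^{-1/4}\max_j\sup|X_jX^If| .$$
The same holds for $f-\langle f\rangle$ with the empty word. Iterating $4n$ times and using the uniform bounds on longer words, $\sup|X^If|\le C_{I,n}s^{-n}$ for every $n$, where $f$ is $u_i^s$ or the real or imaginary part of $w_i^s$, minus its mean. Scaling back from $(\delta_s^{-1}x,1)$ to $(x,s)$, derivatives along $Z$ and $V$ acquire factors $s^{-1/4}$ and $s^{-1/2}$, and $w_i$ a factor $s^{1/4}$. This gives (12.1) with $t=s$.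

## 13. The exponential rate

Put $\hat u_i=u_i-\langle u_i\rangle$, $\hat w_i=w_i-\langle w_i\rangle$, and let $\bar g(t)$ be the invariant metric obtained from (4.1) by replacing $u_1,u_2,w_2$ by their means; bars on $\Delta$ and norms refer to $\bar g$. We prove Theorem B by an energy estimate for $\hat u_i,\hat w_i$ and then integrate the ODE for the mean.

**Step 1: integration by parts for $\bar\Delta$.** By (1.2), $\partial\bar\partial F$ evaluated on $(Z,\bar Z),(Z,\bar V),(V,\bar Z),(V,\bar V)$ is $Z\bar ZF-\bar VF$, $Z\bar VF$, $V\bar ZF$, $V\bar VF$. So $\bar\Delta$ is a combination of these with coefficients constant on $M$, and $\int\bar\Delta F\,d\mu=0$. With $F=\hat u^2$ and $F=|\hat w|^2$,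
$$\int\hat u\bar\Delta\hat u\,d\mu=-\int|\partial\hat u|^2_{\bar g}\,d\mu,\qquad \mathrm{Re}\int\overline{\hat w}\,\bar\Delta\hat w\,d\mu=-\tfrac12\int\big(|\partial\hat w|^2_{\bar g}+|\bar\partial\hat w|^2_{\bar g}\big)d\mu .$$
By (12.1), $g$ and $\bar g$ are uniformly equivalent for large $t$. In the frame $(Z,V)$ the inverse metrics have entries built from $e^{-u_1-u_2}$, $w_2e^{-u_1-u_2}$ and $e^{u_2-u_1}+|w_2|^2e^{-u_1-u_2}$, so they differ by at most a power of $t$ times $\sum_j(|\hat u_j|+|\hat w_j|)$; second derivatives of $u_i,w_i$ are $O(t^{-n})$. Hence for $f=u_i,w_i$ and every $n$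
$$|(\Delta-\bar\Delta)f|\le C_nt^{-n}\sum_j(|\hat u_j|+|\hat w_j|). \tag{13.1}$$

**Step 2: the energy inequality.** Let
$$\Phi=\tfrac12\sum_i\int(\hat u_i^2+t^{-1/2}|\hat w_i|^2)\,d\mu,\quad p^2=\sum_i\int|\partial\hat u_i|_{\bar g}^2\,d\mu,\quad q^2=t^{-1/2}\sum_i\int\big(|\partial\hat w_i|_{\bar g}^2+|\bar\partial\hat w_i|_{\bar g}^2\big)d\mu ,$$
where $q$ now denotes this quantity. In $\Phi'$ functions of $t$ alone integrate to $0$ against $\hat u_i$ and $\overline{\hat w_i}$, the terms with $\bar\Delta$ give $-p^2-\frac12q^2$, the terms (13.1) give at most $Ct^{-1}\Phi$, and the derivative of the weight $t^{-1/2}$ is negative. The remaining terms are as follows.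

In $\partial_tu_i=\Delta u_i+e^{-2u_i}|\kappa_i|_g^2$ with $\kappa_i=\bar\varphi+\bar\partial\hat w_i$, first $e^{-2u_i}|\varphi|^2_g=e^{-2u_i-u_1-u_2}$ is a function of $t$ plus $O(t^{-1}\sum_j|\hat u_j|)$, by (10.1). The cross term is at most $2e^{-2u_i}|\varphi||\bar\partial\hat w_i|\le Ct^{-3/4}|\bar\partial\hat w_i|_g$, and the quadratic term $e^{-2u_i}|\bar\partial\hat w_i|^2$ is smaller than $t^{-3/4}|\bar\partial\hat w_i|_g$ for large $t$ by (12.1). Their contribution to $\Phi'$ is at most $Ct^{-1}\Phi+Ct^{-3/4}\Phi^{1/2}\cdot t^{1/4}q$.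

In $\partial_tw_i=\Delta w_i-2g^{k\bar l}u_{i,k}\kappa_{i\bar l}$ the last term is at most $Ct^{-1/4}|\partial\hat u_i|_g$, by (10.2) and (10.1). Its contribution is at most $Ct^{-1/2}\cdot t^{1/4}\Phi^{1/2}\cdot t^{-1/4}p$. Altogether
$$\Phi'\le-p^2-\tfrac12q^2+Ct^{-1}\Phi+Ct^{-1/2}\Phi^{1/2}(p+q).$$

**Step 3: decay of $\hat u_i,\hat w_i$.** Since $|Z|^2_{\bar g}\le Ct^{1/2}$ and $|V|_{\bar g}\le C$, $|df|_{g_0}\le Ct^{1/4}(|\partial f|_{\bar g}+|\bar\partial f|_{\bar g})$, and the Poincaré inequality on $(M,g_0)$ gives $\Phi\le Ct^{1/2}(p^2+q^2)$. So the last two terms above are at most $Ct^{-1/4}(p^2+q^2)$. For large $t$, $\Phi'\le-\frac14(p^2+q^2)\le-c\,t^{-1/2}\Phi$, hence $\Phi\le Ce^{-c\sqrt t}$ after changing $c$. With $\|f\|_{C^k}\le C\|f\|_{H^{k+3}}\le C\|f\|_{L^2}^{1/2}\|f\|_{H^{2k+6}}^{1/2}$ and (12.1),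
$$\|\hat u_i\|_{C^k}+\|\hat w_i\|_{C^k}=O(e^{-c\sqrt t})\quad\text{for every }k,$$
where $c$ was decreased once, independently of $k$, because the interpolation exponent is always $\frac12$.

**Step 4: the means.** From $b=e^{u_1-u_2}$ and $\int b\,d\mu=1$, $\langle u_1\rangle-\langle u_2\rangle=O(e^{-c\sqrt t})$, so $b=1+O(e^{-c\sqrt t})$. Put $w_\infty:=\int bw_2\,d\mu$, constant by (4.3); then $w_2=w_\infty+O(e^{-c\sqrt t})$. Integrating (6.2) over $M$, $\langle u_1\rangle'=e^{-4\langle u_1\rangle}+O(e^{-c\sqrt t})$, since $\Delta u_1$ and all terms with $\hat u_j,\hat w_j$ are exponentially small. As $e^{4\langle u_1\rangle}=O(t)$,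
$$\frac{d}{dt}e^{4\langle u_1\rangle}=4+O(te^{-c\sqrt t}),\qquad e^{4\langle u_1\rangle}=4(t+t_*)+O(e^{-c\sqrt t})$$
for some $t_*\in\mathbb R$ and a smaller $c$. Hence $y_1y_2=2\sqrt{t+t_*}+O(e^{-c\sqrt t})$, $b=1+O(e^{-c\sqrt t})$, $w_2=w_\infty+O(e^{-c\sqrt t})$ in every $C^k$. Inserting this in (4.1) is the expansion of Theorem B for $\beta=1$. For general $\beta$ use $\omega_t=\beta\,\omega'_{t/\beta}$: if $t'_*$ belongs to $\omega'$, then $2\beta\sqrt{t/\beta+t'_*}=2\sqrt{\beta(t+t_*)}$ with $t_*=\beta t'_*$. That the comparison metric is an exact locally homogeneous solution was computed in (1.5). $\square$
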